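# Sections of the restriction map from a handlebody to its boundary surface

## 1. Handlebodies, identity components, and the restriction map

**Definition 1.1 (handlebody).** For $g\ge 0$, the handlebody $H_g$ is the compact region of $\mathbb R^3$ bounded by a standardly embedded closed surface of genus $g$. Its boundary is $S_g=\partial H_g$.

For example, $H_0$ is the ball $B^3$ with boundary $S^2$, and $H_1$ is the solid torus $D^2\times S^1$. The homology we need is this. The space $H_1(S_g;\mathbb Q)$ has a basis $a_1,\dots,a_g,b_1,\dots,b_g$ where each $a_i$ bounds a disk in $H_g$ and $b_i$ runs once around the $i$-th handle. The inclusion induces a surjection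
$$H_1(S_g;\mathbb Q)\to H_1(H_g;\mathbb Q)=\mathbb Q^g ,$$
so this map has rank $g$.

**Definition 1.2 (homeomorphism groups).** For a compact manifold $X$ with metric $d$, the group $\mathrm{Homeo}(X)$ carries the uniform topology, in which $f_n\to f$ means $\sup_x d(f_n(x),f(x))\to0$. It is a Polish topological group, and the evaluation $(f,x)\mapsto f(x)$ is jointly continuous. The identity component is denoted $\mathrm{Homeo}_0(X)$.

For example, rotations of $S^2$ lie in $\mathrm{Homeo}_0(S^2)$ and translations of $T^2=\mathbb R^2/\mathbb Z^2$ lie in $\mathrm{Homeo}_0(T^2)$, since each can be joined to the identity by a path. The homeomorphism of $T^2$ given by the matrix $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ does not lie in $\mathrm{Homeo}_0(T^2)$. Indeed, two sufficiently close maps are homotopic, so the action on $H_1(T^2)$ is locally constant on $\mathrm{Homeo}(T^2)$, hence trivial on the identity component.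

**Definition 1.3 (restriction and section).** A homeomorphism of $H_g$ preserves $S_g$, and restriction is a continuous homomorphism, so it maps identity component to identity component:
$$\mathrm{res}(H_g,S_g):\mathrm{Homeo}_0(H_g)\to\mathrm{Homeo}_0(S_g),\qquad f\mapsto f|_{S_g}.$$
A section is a group homomorphism $s:\mathrm{Homeo}_0(S_g)\to\mathrm{Homeo}_0(H_g)$ with $\mathrm{res}(H_g,S_g)\circ s=\mathrm{id}$. No continuity of $s$ is assumed.

For $g=0$ a section exists: the cone $s(f)(rv)=rf(v)$, with $v\in S^2$ and $r\in[0,1]$. Section 2 checks this. The words "no continuity" do matter: already $(\mathbb R,+)$ has discontinuous homomorphisms to itself, namely $\mathbb Q$-linear maps that are not $\mathbb R$-linear.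

**Definition 1.4 (degree of a circle-valued function on a loop).** Let $\theta:X\to\mathbb R/\mathbb Z$ be continuous and let $\gamma:[0,1]\to X$ be a loop. If $\tilde u:[0,1]\to\mathbb R$ lifts $\theta\circ\gamma$, put $\deg(\theta\circ\gamma)=\tilde u(1)-\tilde u(0)\in\mathbb Z$.

On the solid torus $D^2\times\mathbb R/\mathbb Z$ with $\theta(z,w)=w$, the longitude $\{1\}\times\mathbb R/\mathbb Z$ has degree $1$ and the meridian $\partial D^2\times\{0\}$ has degree $0$. In general the degree depends only on the homology class of $\gamma$, and for a compact manifold $M$ the textbook identity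
$$[M,\mathbb R/\mathbb Z]=H^1(M;\mathbb Z)=\mathrm{Hom}(H_1(M;\mathbb Z),\mathbb Z)\tag{1}$$
says that every homomorphism $H_1(M;\mathbb Z)\to\mathbb Z$ has the form $[\gamma]\mapsto\deg(\theta\circ\gamma)$ for some $\theta$.

Now the question can be posed. Any single element of $\mathrm{Homeo}_0(S_g)$ extends over $H_g$, as we shall see in a moment. Can the extensions be chosen so that they multiply correctly? It is known that for $g=1$ they cannot. The problem, taken from Lei Chen and Kathryn Mann, "Structure theorems for actions of homeomorphism groups", arXiv:1902.05117 (2019), is to determine for each $g>1$ whether $\mathrm{res}(H_g,S_g)$ has a section.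

**Theorem 1.5.** For every $g>1$, $\mathrm{res}(H_g,S_g)$ has no section. There is not even an abstract homomorphism $\rho:\mathrm{Homeo}_0(S_g)\to\mathrm{Homeo}(H_g)$ with $\rho(f)|_{S_g}=f$ for all $f$.

We shall in fact prove a statement about general 3-manifolds (Theorem A below) that implies this, and then a classification.

**Theorem B.** Let $M$ be a compact connected orientable 3-manifold with $\partial M\ne\emptyset$. Then $\mathrm{Homeo}_0(M)\to\mathrm{Homeo}_0(\partial M)$ has a section (as abstract groups) if and only if $M$ is homeomorphic to the 3-ball.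

## 2. Cones, collars, and translations of the torus

**Genus zero.** Put $s(f)(rv)=rf(v)$. Clearly $s(fh)=s(f)s(h)$ and $s(f)|_{S^2}=f$. The map $s$ is continuous because $|rf(v)-rh(v)|\le|f(v)-h(v)|$. Its image is connected, since $\mathrm{Homeo}_0(S^2)$ is, and contains the identity, so it lies in $\mathrm{Homeo}_0(B^3)$. This is a section.

Look at what it does to a point $rv$ with $r>0$. If $U\subset S^2$ is open and $f$ is the identity off $U$, then $rv$ can be moved only if $v\in U$. So the interior point $rv$ remembers the boundary point $v$. The points remembering $v$ form a ray from $v$ to the origin, and the origin is fixed by everything. This is the picture we shall reconstruct from an arbitrary $\rho$.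

**One homeomorphism at a time.** Let $g$ be arbitrary, let $f\in\mathrm{Homeo}_0(S_g)$, and let $(f_t)_{t\in[0,1]}$ be a path in $\mathrm{Homeo}_0(S_g)$ with $f_0=f$ and $f_1=\mathrm{id}$. On a collar $S_g\times[0,1]$ of $S_g=S_g\times\{0\}$ in $H_g$ define $(z,t)\mapsto(f_t(z),t)$, and extend by the identity. This homeomorphism restricts to $f$. It is isotopic to the identity: use the paths $t\mapsto f_{s+(1-s)t}$, $0\le s\le1$. So $\mathrm{res}(H_g,S_g)$ is onto. To obtain a homomorphism this way one would need a choice of paths with $(fh)_t=f_th_t$ for all $f,h,t$. The existence of isotopies provides no such choice, and this is where the construction stops.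

**A subgroup of $\mathrm{Homeo}_0(T^2)$ that does lift.** To prove that there is no section, one might try to contradict the existence of $\rho$ on a small, well-understood subgroup. In genus one the natural candidate is the group of translations. But translations extend: on $D^2\times S^1$ with $D^2,S^1\subset\mathbb C$, put
$$\rho(\alpha,\beta)(z,w)=(e^{2\pi i\alpha}z,\,e^{2\pi i\beta}w).$$
This is a homomorphism on $\mathbb R^2/\mathbb Z^2$ that restricts to the translations of $\partial D^2\times S^1$. So translations alone give no contradiction, and larger parts of the group must be used. The extreme case, homeomorphisms supported in tiny disks, will be decisive.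

## 3. A ray that spirals: one loop is not enough

Before the proof, let us assume the picture and see what contradiction it could give. Suppose $\rho$ is a continuous homomorphism extending homeomorphisms from $S=S_g$ to $M=H_g$. Suppose that from $x\in S$ there starts a ray $c:[0,\infty)\to M$ with $c(0)=x$, that every limit point of $c(t)$ as $t\to\infty$ is fixed by all of $\rho(\mathrm{Homeo}_0(S))$, and that every $f$ with $f(x)=x$ preserves the ray, so that $\rho(f)c(t)=c(\varphi_f(t))$ for an increasing homeomorphism $\varphi_f$ of $[0,\infty)$.

Take a loop $\gamma$ in $S$ at $x$ and drag $x$ around it: choose a path $f_s$ with $f_0=\mathrm{id}$ and $f_s(x)=\gamma(s)$. Far out on the ray the points $\rho(f_s)c(t)$ hardly move, because $c(t)$ is near fixed points. At $t=0$ the point traces all of $\gamma$. Take $\theta:M\to\mathbb R/\mathbb Z$ and lift $\theta\circ c$ to $u:[0,\infty)\to\mathbb R$. Comparing the two ends will give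
$$u(\varphi_{f_1}(t))-u(t)\to-\deg(\theta\circ\gamma)\qquad(t\to\infty).\tag{2}$$

In genus one we are then done. If $f_s$ is the translation by $s\alpha$ with $\alpha\in\mathbb Z^2$, then $f_1=\mathrm{id}$, so $\varphi_{f_1}=\mathrm{id}$ and the degree must vanish for every $\theta$. But the longitude has degree $1$ for some $\theta$.

For $g\ge2$ this trick breaks down exactly at the requirement $f_1=\mathrm{id}$. If $f_0=f_1=\mathrm{id}$, then for every loop $\alpha$ at $x$ the map $(s,\tau)\mapsto f_s(\alpha(\tau))$ on the square shows that $\gamma$ commutes with $\alpha$ in $\pi_1(S,x)$. Since $\pi_1(S_g)$ has trivial center for $g\ge2$, the loop $\gamma$ is null-homotopic, and (2) says nothing.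

And with $f_1\neq\mathrm{id}$, a single loop gives no contradiction in (2). Take $u(t)=-t$, and let $\varphi(t)=2t$ on $[0,1]$ and $\varphi(t)=t+1$ for $t\ge1$. Then $u(\varphi(t))-u(t)=-1$ for $t\ge1$, which is consistent with degree $1$. The ray spirals around the handle forever while $f_1$ pushes it along itself.

What helps is a second loop. Relation (2) forces $u\to\pm\infty$, and the sign is determined by two things: whether $\varphi_{f_1}$ pushes outward or inward, which does not involve $\theta$, and the sign of the degree, which does. With two loops independent in $H_1(M;\mathbb Q)$ we may choose the two degrees freely, and so choose $\theta$ such that the first loop forces $u\to+\infty$ and the second forces $u\to-\infty$. That is the contradiction, and it needs rank $2$, which is where $g>1$ enters.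

The remaining work is to produce the ray from an abstract homomorphism. Here is the general setting.

**Setup (E).** $M$ is a compact connected 3-manifold, $S$ is a component of $\partial M$ that is a closed orientable surface, and $G=\mathrm{Homeo}_0(S)$. We are given a homomorphism $\rho:G\to\mathrm{Homeo}(M)$, not assumed continuous, with $\rho(f)|_S=f$ and $\rho(f)|_{\partial M\setminus S}=\mathrm{id}$ for all $f\in G$. We fix a metric $d$ on $M$. We write $M^+$ for $M$ with an open collar attached along $\partial M$; it is a 3-manifold without boundary.

An example is the cone action on $M=B^3$, which will accompany us as a test case.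

**Theorem A.** In setup (E), the map $H_1(S;\mathbb Q)\to H_1(M;\mathbb Q)$ has rank $\le1$.

## 4. Results used without proof

- **(AC)** Rosendal, *Automatic continuity in homeomorphism groups of compact 2-manifolds*, Israel J. Math. 166 (2008): for a compact surface $S$, every homomorphism from $\mathrm{Homeo}(S)$ to a separable topological group is continuous.
- **(LC)** $\mathrm{Homeo}(S)$ is locally contractible (Černavskiĭ; Edwards–Kirby). Hence $G$ is open in $\mathrm{Homeo}(S)$ and path connected.
- **(Frag)** Edwards–Kirby, *Deformations of spaces of imbeddings*, Ann. of Math. 93 (1971), Cor. 1.3: for an open cover of the closed surface $S$, every $f\in G$ is a product of homeomorphisms each supported in a member of the cover.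
- **(Dom)** Invariance of domain and invariance of the boundary.
- For Sections 12 and 13 only: Brown's Schoenflies theorem, and "half lives, half dies".

From (Dom) we extract the one fact that will be used repeatedly.

**Fact 4.1.** For $m\ge4$ there is no injective continuous map from a nonempty open subset of $\mathbb R^m$ into $M$.

**Proof.** Restricting to a slice we may take $m=4$, and after translating the domain contains a neighborhood of $0$. Let $\Psi$ be such a map. The restriction of $\Psi$ to the part of the slice $\{t_4=0\}$ near $0$ is an injective continuous map from an open subset of $\mathbb R^3$ to the 3-manifold $M^+$, so its image $O$ is open in $M^+$. By continuity $\Psi(0,0,0,\eta)\in O$ for small $\eta\neq0$. So $\Psi(0,0,0,\eta)=\Psi(t_1,t_2,t_3,0)$ for some $t_i$, which contradicts injectivity. $\square$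

## 5. Continuity of $\rho$ by inducing to the full homeomorphism group

The purpose of this step is to show that $\rho$ is continuous. The result (AC) concerns $\mathrm{Homeo}(S)$, while $\rho$ is defined only on the subgroup $G$. So we induce, as one induces a representation.

**Step 1: the cocycle.** Let $\Gamma=\mathrm{Homeo}(S)$ and $K=\mathrm{Homeo}(M)$. The subgroup $G$ is normal in $\Gamma$, and open by (LC). Since $\Gamma$ is separable, $I=\Gamma/G$ is countable. Choose coset representatives $r_i$, $i\in I$, with $r_{i_0}=1$ for the trivial coset $i_0$. For $a\in\Gamma$ write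
$$a r_i=r_{ai}\,\kappa(a,i),\qquad \kappa(a,i)\in G .$$
From $abr_i=a\,r_{bi}\kappa(b,i)=r_{abi}\,\kappa(a,bi)\kappa(b,i)$ we get
$$\kappa(ab,i)=\kappa(a,bi)\,\kappa(b,i).\tag{3}$$

**Step 2: the induced homomorphism.** Let $a\in\Gamma$ act on $K\times I$ by $(k,i)\mapsto(\rho(\kappa(a,i))k,\,ai)$. By (3) this is an action. Each $a$ permutes the second coordinates and multiplies the first coordinate on the left by an element of $K$ depending on the index. So we have a homomorphism $\hat\rho:\Gamma\to K^I\rtimes\mathrm{Sym}(I)$, where $(\underline k,\pi)$ acts by $(k,i)\mapsto(\underline k_{\pi(i)}k,\pi(i))$.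

**Step 3: the target is a separable topological group.** Give $K^I$ the product topology and $\mathrm{Sym}(I)$ the topology of pointwise convergence. Both are separable because $I$ is countable and $K$ is separable. The group $\mathrm{Sym}(I)$ acts on $K^I$ by permuting coordinates. This action is jointly continuous, because the $i$-th coordinate of $\pi\cdot\underline k$ is $\underline k_{\pi^{-1}(i)}$ and $\pi\mapsto\pi^{-1}(i)$ is locally constant. So the semidirect product is a separable topological group.

**Step 4: reading off $\rho$.** By (AC), $\hat\rho$ is continuous. For $a\in G$ we have $ai_0=i_0$ and $\kappa(a,i_0)=a$. So the $i_0$-coordinate of $\hat\rho(a)$ is $\rho(a)$, and $\rho$ is continuous.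

Since $M$ is compact, evaluation is jointly continuous, so **the action $G\times M\to M$, $(f,y)\mapsto\rho(f)y$, is jointly continuous.**

## 6. Homeomorphisms supported in a disk

**Definition 6.1.** A *disk* is an open set $U\subset S$ homeomorphic to $\mathbb R^2$. $A_U$ is the group of homeomorphisms of $S$ supported in a compact subset of $U$. A *flow* in $A_U$ is a continuous one-parameter subgroup all of whose elements are supported in one compact subset of $U$.

For an example of a flow, identify $U$ with $\mathbb R^2$ and integrate $\chi(z)\,\partial_1$, where $\chi\ge0$ is a smooth compactly supported function. If $\chi(z_0)>0$, the first coordinate strictly increases along the orbit of $z_0$, so this orbit is not periodic.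

As groups $A_U\cong\mathrm{Homeo}_c(\mathbb R^2)$. By Alexander's trick each element of $A_U$ is isotopic to the identity within $A_U$, so $A_U\subset G$. Also $fA_Uf^{-1}=A_{f(U)}$ for $f\in G$. We use $[a,b]=aba^{-1}b^{-1}$.

**Lemma 6.2.** Every element of $A_U$ is a commutator in $A_U$.

**Proof.** The purpose of this lemma is to feed the simplicity proof; the device is an infinite product. Let $f\in A_U$. After an affine change of the coordinate $U\cong\mathbb R^2$, assume $\mathrm{supp} f\subset B=\{|z-5|\le1\}$. Let $h\in A_U$ be radial with $h(z)=z/2$ for $|z|\le10$ (say $|z|=r$ goes to $r/2$ on $[0,10]$, affinely from $[10,20]$ to $[5,20]$, and $h=\mathrm{id}$ beyond). Since $B\subset\{4\le|z|\le6\}$, we have $h^k(B)\subset\{4\cdot2^{-k}\le|z|\le6\cdot2^{-k}\}$. So the sets $h^k(B)$, $k\ge0$, are disjoint and shrink to $0$. Hence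
$$w=\prod_{k\ge0}h^kfh^{-k}$$
is well defined. It is a bijection preserving each $h^k(B)$ and is the identity elsewhere. Away from $0$ the family of supports is locally finite, and $w(z)\to0$ as $z\to0$. The same holds for $w^{-1}$, so $w\in A_U$. Now $hwh^{-1}=\prod_{k\ge1}h^kfh^{-k}$, so $f=w\,(hwh^{-1})^{-1}=w\,h\,w^{-1}h^{-1}=[w,h]$. $\square$

**Lemma 6.3.** $A_U$ is simple.

**Proof.** Let $1\ne n\in N\lhd A_U$. Since $n$ moves some point, there is a closed round disk $B\subset U$ with $n(B)\cap B=\emptyset$. For $a,b\in A_{\mathrm{int}B}$ put $c=na^{-1}n^{-1}$. It is supported in $n(B)$, so it commutes with $a$ and $b$. Then $[a,n]=ana^{-1}n^{-1}=ac$ lies in $N$, and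
$$[[a,n],b]=[ac,b]=ac\,b\,c^{-1}a^{-1}b^{-1}=aba^{-1}b^{-1}=[a,b]\in N .$$
By Lemma 6.2 applied to the disk $\mathrm{int}B$, we get $A_{\mathrm{int}B}\subset N$. Finally, for any $f\in A_U$ there is $k\in A_U$, radial about the center of $B$, that shrinks $\mathrm{supp}f$ into $\mathrm{int}B$. Then $kfk^{-1}\in A_{\mathrm{int}B}\subset N$, so $f\in N$. $\square$

**Lemma 6.4.** The flows in $A_U$ generate $A_U$. Moreover, there is an injective continuous homomorphism $\mathbb R^4\to A_U$.

**Proof.** A conjugate of a flow by an element of $A_U$ is a flow, and nontrivial flows exist. So flows generate a nontrivial normal subgroup, which is $A_U$ by Lemma 6.3. For the second claim take four flows $\psi^1,\dots,\psi^4$ in $A_U$ with disjoint supports, each with a non-periodic orbit, and map $t\in\mathbb R^4$ to $\prod_i\psi^i_{t_i}$. The factors commute. The image of a point with non-periodic $\psi^i$-orbit determines $t_i$, so the map is injective. $\square$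

**Lemma 6.5 (fragmentation in a disk).** Let $\mathcal W$ be an open cover of a disk $U$. Then $A_U$ is generated by the groups $A_W$, where $W\subset U$ is a disk contained in a member of $\mathcal W$.

**Proof.** **Step 1: two overlapping rectangles.** Let $W_1=(a,c)\times J$ and $W_2=(b,d)\times J$ be open rectangles in $U\cong\mathbb R^2$ with $a\le b<c<d$, so that $W_1\cup W_2=(a,d)\times J$. We claim that $A_{W_1\cup W_2}$ is generated by $A_{W_1}$ and $A_{W_2}$. The point is to push a support into $W_1$ using $A_{W_2}$. Let $f\in A_{W_1\cup W_2}$ have support $K\subset[a+\varepsilon,d-\varepsilon]\times J'$, with $J'\subset J$ compact and $d-\varepsilon>c$. Choose an increasing homeomorphism $\lambda$ of $\mathbb R$ supported in a compact subset of $(b,d)$ with $\lambda(d-\varepsilon)<c$, and a continuous $\chi:J\to[0,1]$ with compact support and $\chi=1$ on $J'$. Put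
$$h(s,t)=\big((1-\chi(t))s+\chi(t)\lambda(s),\ t\big)$$
on $W_2$ and $h=\mathrm{id}$ elsewhere. For fixed $t$ the first coordinate is a convex combination of increasing homeomorphisms, hence one itself, and the support of $h$ is contained in $\mathrm{supp}\lambda\times\mathrm{supp}\chi$. So $h\in A_{W_2}$. On $K$ we have $h(s,t)=(\lambda(s),t)$. Here $\lambda(s)\le\lambda(d-\varepsilon)<c$. Also $\lambda(s)>a$: either $s>b$ and $\lambda(s)>b\ge a$, or $s\le b$ and $\lambda(s)=s\ge a+\varepsilon$. So $h(K)\subset W_1$. Then $hfh^{-1}\in A_{W_1}$, and $f\in\langle A_{W_1},A_{W_2}\rangle$. The same holds with the two coordinates exchanged.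

**Step 2: a grid.** Let $f\in A_U$. After an affine change of coordinate, $\mathrm{supp}f\subset Q=(0,1)^2$. For $n\ge2$ let $I_i=(\frac{i-1}n,\frac{i+1}n)$, $1\le i\le n-1$. By the Lebesgue number lemma on $[0,1]^2$, for $n$ large each $I_i\times I_j$ lies in a member of $\mathcal W$. Apply Step 1 successively to $(0,\frac{i+1}n)\times I_j$ and $I_{i+1}\times I_j$, for $i=1,\dots,n-2$. It follows that $A_{(0,1)\times I_j}$ is generated by the $A_{I_i\times I_j}$. Doing the same in the second coordinate, $A_Q$ is generated by the $A_{(0,1)\times I_j}$. $\square$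

**Lemma 6.6 (local sections).** Every $q\in S$ has arbitrarily small disks $U\ni q$ containing an open neighborhood $V\ni q$, homeomorphic to an open disk in $\mathbb R^2$, with a continuous map $\sigma_q:V\to A_U\subset G$ such that $\sigma_q(v)(q)=v$ and $\sigma_q(q)=\mathrm{id}$.

**Proof.** Identify $U$ with $\mathbb R^2$ so that $q$ is $0$, and let $V=\{|z|<1\}$. Let $\chi$ be smooth and compactly supported with $\chi=1$ on $|z|\le1$, and let $\sigma_q(v)$ be the time-one map of the vector field $z\mapsto\chi(z)v$. It depends continuously on $v$, and all these maps have support in $\mathrm{supp}\chi$. The orbit of $0$ is $tv$ for $0\le t\le1$, so it arrives at $v$. For $v=0$ the field is zero. $\square$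

## 7. Four disjoint disks cannot all move the same point

This step bounds how much of $S$ a point of $M$ can "feel". It plays dimension $3$ against four commuting flows.

**Lemma 7.1.** Let $y\in M$ and let $U_1,\dots,U_4$ be pairwise disjoint disks. Then $\rho(A_{U_i})$ fixes $y$ for some $i$.

**Proof.** Write $A_i=A_{U_i}$. These groups commute and have disjoint supports, so they form a direct product $Q=A_1\times\cdots\times A_4\subset G$. Let $\Sigma=\mathrm{Stab}_Q(y)$, let $P_i=\mathrm{pr}_i(\Sigma)\subset A_i$, and let $N_i=\Sigma\cap A_i$. If $\sigma\in\Sigma$ has $i$-th coordinate $p$ and $n\in N_i$, then $\sigma n\sigma^{-1}=pnp^{-1}$. So $pnp^{-1}\in\Sigma\cap A_i$, and hence $N_i\lhd P_i$.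

**Step 1: some $P_i$ is all of $A_i$.** Suppose $P_i\ne A_i$ for all $i$. Flows generate $A_i$ (Lemma 6.4), so we may choose a flow $\psi^i$ in $A_i$ not contained in $P_i$. By Section 5, $t\mapsto\rho(\prod_i\psi^i_{t_i})$ is a continuous action of $\mathbb R^4$ on $M$. Let $E\subset\mathbb R^4$ be the stabilizer of $y$, a closed subgroup. If $E$ were discrete, the orbit map of $y$ would be injective on a small ball in $\mathbb R^4$, contradicting Fact 4.1. So there are nonzero $e_n\in E$ with $e_n\to0$, and after passing to a subsequence $e_n/|e_n|\to v$. For $s\in\mathbb R$ the elements $\lfloor s/|e_n|\rfloor e_n\in E$ converge to $sv$, so $\mathbb Rv\subset E$. Choose $i$ with $v_i\neq0$. For every $s$ we have $\prod_j\psi^j_{sv_j}\in\Sigma$, so $\psi^i_{sv_i}\in P_i$. Thus $\psi^i_t\in P_i$ for all $t$, a contradiction.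

**Step 2: using simplicity.** Take $i$ with $P_i=A_i$. Then $N_i\lhd A_i$, so $N_i=A_i$ or $N_i=1$ by Lemma 6.3. If $N_i=A_i$, then $\rho(A_i)$ fixes $y$ and we are done. If $N_i=1$, then $a\mapsto\rho(a)y$ is injective on $A_i$, since $\rho(a)y=\rho(b)y$ gives $b^{-1}a\in N_i$. Composing with the injective continuous homomorphism $\mathbb R^4\to A_i$ of Lemma 6.4 contradicts Fact 4.1. $\square$

## 8. The equivariant projection off the fixed set

Now we assign to each point of $M$ not fixed by everything a point of $S$.

**Definition 8.1.** $F\subset M$ is the closed set of points fixed by all of $\rho(G)$. For $y\in M$,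
$$T(y)=\{x\in S:\ \text{for every disk }U\ni x,\ \rho(A_U)\text{ does not fix }y\}.$$

In the cone example on $B^3$, the group $\rho(A_U)$ fixes $rv$ with $r>0$ exactly when $v\notin U$. So $T(rv)=\{v\}$ for $r>0$, while $T(0)=\emptyset$ and $F=\{0\}$.

If a disk $U\ni x$ has $\rho(A_U)$ fixing $y$, then no point of $U$ is in $T(y)$. So $T(y)$ is closed. The group $\rho(A_U)$ fixes $\rho(f)y$ if and only if $\rho(f^{-1}A_Uf)=\rho(A_{f^{-1}(U)})$ fixes $y$. Hence
$$T(\rho(f)y)=f(T(y))\qquad(f\in G).\tag{4}$$
Four distinct points have disjoint disk neighborhoods, so Lemma 7.1 gives $|T(y)|\le3$.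

**Lemma 8.2.** If $U$ is a disk with $U\cap T(y)=\emptyset$, then $\rho(A_U)$ fixes $y$. Moreover $T(y)=\emptyset$ if and only if $y\in F$.

**Proof.** Every point of $U$ lies in a disk $W$ with $\rho(A_W)$ fixing $y$, and then $\rho(A_{W'})$ fixes $y$ for every disk $W'\subset W$. These $W$, intersected with $U$, cover $U$, so Lemma 6.5 shows that $\rho(A_U)$ fixes $y$. If $T(y)=\emptyset$, then $\rho(A_U)$ fixes $y$ for every disk $U$. By (Frag), applied to a cover of $S$ by disks, the groups $A_U$ generate $G$: supports are closed in $S$, hence compact. So $y\in F$. The converse is clear. $\square$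

**Lemma 8.3.** $|T(y)|\le1$ for every $y\in M$.

**Proof.** The purpose is to rule out two or three remembered points, again by dimension. Suppose $T(y)=\{x_1,\dots,x_n\}$ with $n\ge2$. By Lemma 6.6 take disjoint disks $U_i\ni x_i$, neighborhoods $x_i\in V_i\subset U_i$, and continuous $\sigma_i:V_i\to A_{U_i}$ with $\sigma_i(v)(x_i)=v$. The map
$$\prod_iV_i\to M,\qquad(v_1,\dots,v_n)\mapsto\rho\Big(\prod_i\sigma_i(v_i)\Big)y$$
is continuous. By (4), $T$ of the image point is $\{v_1,\dots,v_n\}$, because $\sigma_j(v_j)$ moves points of $U_j$ only. Since $v_i\in V_i$ and the $V_i$ are disjoint, this set determines $(v_1,\dots,v_n)$. So the map is injective on an open set of dimension $2n\ge4$, contradicting Fact 4.1. $\square$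

By Lemmas 8.2 and 8.3 there is a map $p:M\setminus F\to S$ with $T(y)=\{p(y)\}$. By (4), it is equivariant: $p(\rho(f)y)=f(p(y))$. In the cone example $p(rv)=v$.

**Lemma 8.4.** $S\cap F=\emptyset$ and $p(x)=x$ for $x\in S$. The other components of $\partial M$ lie in $F$. The map $p$ is continuous.

**Proof.** Let $x\in S$. For $z\in S$ with $z\ne x$ there is a disk $U\ni z$ missing $x$, and $A_U$ fixes $x$, so $z\notin T(x)$. If $U\ni x$ is a disk, some $a\in A_U$ has $\rho(a)x=a(x)\ne x$. So $T(x)=\{x\}$, which means $x\notin F$ and $p(x)=x$. The other boundary components are fixed pointwise by $\rho(G)$ according to (E).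

For continuity, let $y_0\in M\setminus F$ and let $U$ be a disk containing $p(y_0)$. By the definition of $T$, some $\rho(a)$ with $a\in A_U$ moves $y_0$, and it then moves all $y$ near $y_0$. For such $y\in M\setminus F$, Lemma 8.2 gives $U\cap T(y)\ne\emptyset$, that is, $p(y)\in U$. Disks form a basis of the topology of $S$. $\square$

## 9. The fiber component through $x$ is a ray

Fix $x\in S$ and let $L=p^{-1}(x)$, a closed subset of $M\setminus F$. By Lemma 8.4, $L\cap\partial M=\{x\}$. A priori $L$ could be wild; we now show that its component through $x$ is a ray.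

**Step 1: local triviality.** Take $V\ni x$ and $\sigma=\sigma_x:V\to G$ from Lemma 6.6, and put
$$\Theta:V\times L\to p^{-1}(V),\qquad\Theta(v,l)=\rho(\sigma(v))l .$$
Since $p(\Theta(v,l))=\sigma(v)(x)=v$, this has the continuous inverse $y\mapsto\big(p(y),\rho(\sigma(p(y)))^{-1}y\big)$. So $\Theta$ is a homeomorphism. The set $p^{-1}(V)$ is open in $M\setminus F$, hence in $M$, and $p^{-1}(V)\cap\partial M=V$ by Lemma 8.4. So $p^{-1}(V)$ is a 3-manifold with boundary exactly $V=\Theta(V\times\{x\})$. Note that $\Theta(x,l)=l$.

**Step 2: four consequences.** These record what $L$ looks like near each of its points.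

1. *$L$ is locally path connected.* The product $V\times L\cong p^{-1}(V)$ is locally path connected, and the projection to $L$ is an open map.
2. *If $J\subset L$ is homeomorphic to an open interval, then $J$ is open in $L$ and $x\notin J$.* The set $V\times J$ is homeomorphic to $\mathbb R^3$, so by invariance of domain $\Theta(V\times J)$ is open in $M^+$. It is contained in $M$, so it misses $\partial M$, because every neighborhood in $M^+$ of a point of $\partial M$ meets the attached collar outside $M$. As $\Theta(x,x)=x\in\partial M$, we get $x\notin J$. Also $\Theta(V\times J)$ is open in $p^{-1}(V)$, so $V\times J$ is open in $V\times L$ and $J$ is open in $L$.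
3. *No $l\in L\setminus\{x\}$ has a neighborhood in $L$ homeomorphic to $[0,1)$ with $l$ corresponding to $0$.* Otherwise, by $\Theta$, the point $l=\Theta(x,l)$ would have a neighborhood in $M$ homeomorphic to $\mathbb R^2\times[0,1)$ with $l$ on the boundary. But $l\notin\partial M$.
4. *$x$ is not isolated in $L$.* Otherwise $V=\Theta(V\times\{x\})\subset\partial M$ would be open in $M$.

Let $L_0$ be the path component of $x$ in $L$. By item 1 it is open and closed in $L$, hence closed in $M\setminus F$.

**Lemma 9.1.** There is a homeomorphism $c:[0,\infty)\to L_0$ with $c(0)=x$.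

**Proof.** We use that a path-connected Hausdorff space is arcwise connected. For an arc $\beta$, write $\beta^\circ$ for $\beta$ minus its endpoints.

**Points $l\in L_0\setminus\{x\}$.** We show that $l$ lies in an open interval. Let $\beta\subset L_0$ be an arc from $x$ to $l$. By item 2, $\beta^\circ$ is open in $L$. Let $W\not\ni x$ be a path-connected neighborhood of $l$ in $L$. If $W\subset\beta$, then $\beta\setminus\{x\}$ is a neighborhood of $l$ homeomorphic to $[0,1)$ with $l$ at $0$, contradicting item 3. So there is $w\in W\setminus\beta$. Take an arc $\alpha\subset W$ from $w$ to $l$, and let $b$ be the first point of $\alpha$ on $\beta$. Then $b\ne x$ because $x\notin W$. Also $b\notin\beta^\circ$: since $b\ne w$ and $\beta^\circ$ is open in $L$, it would otherwise contain points of $\alpha$ before $b$. So $b=l$. Hence $\alpha\cap\beta=\{l\}$, and $\alpha\cup\beta$ is an arc with $l$ in its open part. By item 2 this open part is open in $L$.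

**The point $x$.** We show that $x$ is an end. By items 4 and 1, $L_0\ne\{x\}$, so there is an arc $\beta\subset L_0$ from $x$ to some $l\ne x$. Let $W\not\ni l$ be a path-connected neighborhood of $x$ in $L$. Suppose there is $w\in W\setminus\beta$, and take an arc in $W$ from $w$ to $x$. As before, its first point on $\beta$ is not in $\beta^\circ$, and it is not $l$, so it is $x$. Then $x$ lies in the open part of an arc in $L$, contradicting item 2. So $W\subset\beta\setminus\{l\}$, and $\beta\setminus\{l\}$ is a neighborhood of $x$ homeomorphic to $[0,1)$ with $x$ at $0$.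

**Conclusion.** $L_0$ is a connected, separable, metrizable 1-manifold whose boundary is exactly $\{x\}$. By the classification of connected 1-manifolds it is homeomorphic to $[0,\infty)$, with $x$ at $0$. $\square$

**Consequence 9.2.** Every limit point in $M$ of $c(t)$ as $t\to\infty$ lies in $F$. Indeed, if $t_n\to\infty$ and $c(t_n)\to z\in M\setminus F$, then $z\in L_0$ because $L_0$ is closed in $M\setminus F$. Since $c^{-1}$ is continuous on $L_0$, we get $t_n\to c^{-1}(z)$, a contradiction.

**Consequence 9.3.** Let $f\in G_x=\mathrm{Stab}_G(x)$. By equivariance $\rho(f)L=L$, and $\rho(f)x=x$, so $\rho(f)L_0=L_0$. Hence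
$$\rho(f)c(t)=c(\varphi_f(t))\tag{5}$$
for an increasing homeomorphism $\varphi_f$ of $[0,\infty)$. In the cone example $L_0=\{rx:0<r\le1\}$, we may take $c(t)=x/(1+t)$, and every $\varphi_f$ is the identity.

## 10. Circle-valued functions along the ray

We now make Section 3 precise.

**Lemma 10.1.** For compact $C\subset G$, $\ \sup_{f\in C}d(\rho(f)c(t),c(t))\to0$ as $t\to\infty$.

**Proof.** Otherwise there are $\varepsilon>0$, $t_n\to\infty$ and $f_n\in C$ with $d(\rho(f_n)c(t_n),c(t_n))\ge\varepsilon$. After passing to a subsequence, $f_n\to f$ in $C$ and $c(t_n)\to z$, where $z\in F$ by Consequence 9.2. By joint continuity $\rho(f_n)c(t_n)\to\rho(f)z=z$, a contradiction. $\square$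

**Lemma 10.2 (dragging along a loop exists).** For every loop $\gamma:[0,1]\to S$ at $x$ there is a path $(f_s)_{s\in[0,1]}$ in $G$ with $f_0=\mathrm{id}$ and $f_s(x)=\gamma(s)$.

**Proof.** Choose $0=s_0<\dots<s_k=1$ such that $\gamma([s_j,s_{j+1}])$ lies in a set $V_{q_j}$ as in Lemma 6.6. For $s\in[s_j,s_{j+1}]$ put
$$f_s=\sigma_{q_j}(\gamma(s))\,\sigma_{q_j}(\gamma(s_j))^{-1}f_{s_j}.$$
At $s=s_j$ the formula is consistent. If $f_{s_j}(x)=\gamma(s_j)$, then $f_s$ takes $x$ to $\gamma(s_j)$, then to $q_j$, then to $\gamma(s)$. $\square$

**Lemma 10.3.** Let $\theta:M\to\mathbb R/\mathbb Z$ be continuous and let $u:[0,\infty)\to\mathbb R$ lift $\theta\circ c$. Let $\gamma$ be a loop in $S$ at $x$, let $(f_s)$ be as in Lemma 10.2, and let $f=f_1\in G_x$. Then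
$$u(\varphi_f(t))-u(t)\longrightarrow-\deg(\theta\circ\gamma)\qquad(t\to\infty).\tag{6}$$

**Proof.** The domain $[0,1]\times[0,\infty)$ is simply connected, so there is a lift $\Lambda$ of $(s,\tau)\mapsto\theta(\rho(f_s)c(\tau))$ with $\Lambda(0,\tau)=u(\tau)$.

**Step 1: the right edge.** On $\tau=0$, $\Lambda$ lifts $\theta(\rho(f_s)x)=\theta(\gamma(s))$, so $\Lambda(1,0)=u(0)+\deg(\theta\circ\gamma)$. By (5) both $\Lambda(1,\tau)$ and $u(\varphi_f(\tau))+\deg(\theta\circ\gamma)$ lift $\tau\mapsto\theta(c(\varphi_f(\tau)))$. They agree at $\tau=0$ because $\varphi_f(0)=0$. So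
$$\Lambda(1,\tau)=u(\varphi_f(\tau))+\deg(\theta\circ\gamma)\quad\text{for all }\tau.$$

**Step 2: far out.** By Lemma 10.1 with $C=\{f_s:s\in[0,1]\}$ and uniform continuity of $\theta$, the path $s\mapsto\theta(\rho(f_s)c(t))$ stays in a ball about its starting point whose radius tends to $0$ as $t\to\infty$. Once the radius is below $1/4$, the lift $\Lambda(\cdot,t)$ moves by at most that radius. So $\Lambda(1,t)-\Lambda(0,t)\to0$. Substituting Step 1 and $\Lambda(0,t)=u(t)$ gives (6). $\square$

**Lemma 10.4.** Let $u:[0,\infty)\to\mathbb R$ be continuous, and suppose $u(\varphi(t))-u(t)\to\delta\ne0$ for an increasing homeomorphism $\varphi$ of $[0,\infty)$. Then either $\varphi(t)>t$ for all large $t$ (put $\epsilon(\varphi)=1$) or $\varphi(t)<t$ for all large $t$ (put $\epsilon(\varphi)=-1$), and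
$$u(t)\to\epsilon(\varphi)\,\mathrm{sign}(\delta)\cdot\infty .$$

**Proof.** Since $\delta\ne0$, $\varphi$ has no large fixed points, so $\varphi(t)-t$ has constant sign for large $t$.

Suppose $\epsilon(\varphi)=-1$. With $s=\varphi^{-1}(t)\to\infty$ we have $u(\varphi^{-1}(t))-u(t)=-(u(\varphi(s))-u(s))\to-\delta$, and $\epsilon(\varphi^{-1})=1$. Replacing $(\varphi,\delta)$ by $(\varphi^{-1},-\delta)$ does not change $\epsilon(\varphi)\,\mathrm{sign}(\delta)$. So we may assume $\varphi(t)>t$ for $t\ge t_1$. Replacing $u$ by $-u$ if necessary, we may assume $\delta>0$. Enlarge $t_1$ so that $u(\varphi(t))\ge u(t)+\delta/2$ for $t\ge t_1$. The sequence $\varphi^n(t_1)$ increases, and a finite limit would be a fixed point $\ge t_1$, so $\varphi^n(t_1)\to\infty$. Every $t\in[\varphi^n(t_1),\varphi^{n+1}(t_1)]$ is $\varphi^n(s)$ with $s\in[t_1,\varphi(t_1)]$, so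
$$u(t)\ge\min_{[t_1,\varphi(t_1)]}u+\frac{n\delta}2 .$$
Hence $u(t)\to+\infty$. $\square$

As a check, in the spiral model of Section 3 we have $\epsilon(\varphi)=1$ and $\delta=-1$, and indeed $u(t)=-t\to-\infty$.

## 11. Two independent loops: Theorem A and the handlebodies

**Proof of Theorem A.** Suppose the rank of $H_1(S;\mathbb Q)\to H_1(M;\mathbb Q)$ is at least $2$. The image is spanned by classes of loops in $S$ at $x$, so we can choose two such loops $\gamma_1,\gamma_2$ whose classes in $H_1(M;\mathbb Q)$ are linearly independent. Choose for each a path in $G$ as in Lemma 10.2, with endpoints in $G_x$, and let $\varphi_1,\varphi_2$ be the resulting homeomorphisms of $[0,\infty)$. They are fixed from now on and do not involve any $\theta$.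

**Step 1: prescribing degrees.** Let $(m_1,m_2)\in\mathbb Z^2$. By independence there is a $\mathbb Q$-linear functional on $H_1(M;\mathbb Q)$ taking the value $m_i$ on $[\gamma_i]$. Since $H_1(M;\mathbb Z)$ is finitely generated, some multiple by an integer $N\ge1$ is integral on $H_1(M;\mathbb Z)$. By (1) there is $\theta:M\to\mathbb R/\mathbb Z$ with $\deg(\theta\circ\gamma_i)=Nm_i$ for $i=1,2$.

**Step 2: directions.** Take $(m_1,m_2)=(1,1)$. By (6), $u(\varphi_i(t))-u(t)\to-N\ne0$ for $i=1,2$, so Lemma 10.4 shows that $\epsilon_i=\epsilon(\varphi_i)\in\{\pm1\}$ is defined. It depends only on $\varphi_i$.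

**Step 3: opposite ends.** Now take $(m_1,m_2)=(-\epsilon_1,\epsilon_2)$, with the corresponding new $N$, $\theta$ and $u$. By (6),
$$u(\varphi_1(t))-u(t)\to N\epsilon_1,\qquad u(\varphi_2(t))-u(t)\to-N\epsilon_2 .$$
By Lemma 10.4 the first limit gives $u(t)\to\epsilon_1\,\mathrm{sign}(\epsilon_1)\cdot\infty=+\infty$. The second gives $u(t)\to\epsilon_2\,\mathrm{sign}(-\epsilon_2)\cdot\infty=-\infty$. This is a contradiction. $\blacksquare$

**Proof of Theorem 1.5.** Let $g>1$. A section, or any homomorphism $\rho:\mathrm{Homeo}_0(S_g)\to\mathrm{Homeo}(H_g)$ with $\rho(f)|_{S_g}=f$, is a $\rho$ as in (E) with $M=H_g$ and $S=S_g=\partial H_g$; the condition on $\partial M\setminus S$ is empty. But $H_1(S_g;\mathbb Q)\to H_1(H_g;\mathbb Q)=\mathbb Q^g$ is surjective, of rank $g\ge2$, contradicting Theorem A. $\blacksquare$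

## 12. Torus and sphere boundary components

To classify all $M$ we sharpen Theorem A in the two low genera. We stay in setup (E).

**Proposition 12.1.** If $S$ is a torus, then $H_1(S;\mathbb Q)\to H_1(M;\mathbb Q)$ is zero.

**Proof.** Write $S=\mathbb R^2/\mathbb Z^2$. For $\alpha\in\mathbb Z^2$ let $f_s$ be translation by $s\alpha$. Then $f_0=f_1=\mathrm{id}$, so $\varphi_{f_1}=\mathrm{id}$, and the loop $\gamma(s)=f_s(x)$ represents $\alpha$. By (6), $0=-\deg(\theta\circ\gamma)$ for every $\theta:M\to\mathbb R/\mathbb Z$. By (1), every homomorphism $H_1(M;\mathbb Z)\to\mathbb Z$ vanishes on the image of $\alpha$, so this image is zero in $H_1(M;\mathbb Q)$. $\square$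

**Proposition 12.2.** If $S$ is a sphere, then $M\cong B^3$.

**Proof.** The plan is to rotate the ray $L_0$ to fill out a half-open collar $S^2\times[0,\infty)$ whose spheres become small, and then cap off.

**Step 1: rotations fixing $x$ fix the ray pointwise.** Let $SO(3)\subset G$ act by rotations, and let $SO(2)=SO(3)\cap G_x$. By (5), $SO(2)$ acts continuously on $L_0\cong[0,\infty)$ by increasing homeomorphisms. An increasing homeomorphism of finite order is trivial: if $\varphi(t)>t$ then $\varphi^n(t)>t$ for all $n\ge1$, and similarly for $<$. Torsion is dense in $SO(2)$, so $SO(2)$ acts trivially on $L_0$.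

**Step 2: the open embedding.** Define
$$\Xi:S^2\times[0,\infty)\to M,\qquad\Xi(Rx,t)=\rho(R)c(t)\quad(R\in SO(3)).$$
If $Rx=R'x$, then $R'=Rh$ with $h\in SO(2)$, so $\Xi$ is well defined by Step 1. It is continuous because $SO(3)\times[0,\infty)\to S^2\times[0,\infty)$ is an open surjection. It is injective, because $p(\Xi(Rx,t))=Rx$ recovers $Rx$, and then $c(t)=\rho(R)^{-1}\Xi(Rx,t)$ recovers $t$. By invariance of domain $\Xi(S^2\times(0,\infty))$ is open in $M^+$. Being contained in $M$, it lies in $\mathrm{int}M$. Moreover $\Xi(\cdot,0)$ is the identity of $S$. So $\Xi$ extends injectively and continuously over the collar of $S$ in $M^+$, and invariance of domain shows that the extension is open. Hence $\Xi$ is an open embedding of $S^2\times[0,\infty)$ into $M$.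

Put $S_t=\Xi(S^2\times\{t\})$. By Lemma 10.1 with $C=SO(3)$, $\mathrm{diam}\,S_t\to0$.

**Step 3: a small sphere bounds a ball.** By compactness and Consequence 9.2 choose $t_n\to\infty$ with $c(t_n)\to z\in F$. Then $z\notin S$. Take a neighborhood of $z$ disjoint from $S$ that is an open ball, or an open half-ball if $z\in\partial M$. Its intersection $O$ with $\mathrm{int}M$ is homeomorphic to $\mathbb R^3$. Since $S_{t_n}\subset\mathrm{int}M$ shrinks to $z$, we have $S_t\subset O$ for some $t=t_n>0$. For small $\varepsilon>0$ the set $\Xi(S^2\times(t-\varepsilon,t+\varepsilon))$ lies in $O$, so $S_t$ is bicollared in $O$. Brown's theorem gives a closed 3-ball $\Delta\subset O$ with frontier $S_t$. Put $\mathrm{int}\Delta=\Delta\setminus S_t$.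

**Step 4: the ball is on the far side.** The sets $\mathrm{int}\Delta$ and $\Xi(S^2\times[0,t))$ are connected and open in $M$. They are closed in $M\setminus S_t$, because $\Delta$ and $\Xi(S^2\times[0,t])$ are compact. So both are components of $M\setminus S_t$. They are distinct, since only the second contains $S$, and therefore disjoint. Near $S_t$, the complement of $S_t$ consists of the sides $\Xi(S^2\times(t-\varepsilon,t))$ and $\Xi(S^2\times(t,t+\varepsilon))$. The set $\mathrm{int}\Delta$ accumulates on $S_t$ and is disjoint from the first side. So it meets the second side, and being a component of $M\setminus S_t$ it contains the second side.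

**Step 5: gluing.** Hence $\Delta\cup\Xi(S^2\times[0,t])$ contains the neighborhood $\Xi(S^2\times(t-\varepsilon,t+\varepsilon))$ of $S_t$, so it is open in $M$. It is compact, hence closed. As $M$ is connected,
$$M=\Delta\cup_{S_t}\Xi(S^2\times[0,t]),$$
which is a ball with a collar attached along its boundary sphere, so $M\cong B^3$. $\square$

## 13. The ball is the only orientable example

**Proof of Theorem B.** If $M\cong B^3$, the cone of Section 2, transported by a homeomorphism, is a section.

Conversely, let $s$ be a section, and let $S_1,\dots,S_k$, $k\ge1$, be the components of $\partial M$. They are closed orientable surfaces, of genera $g_1,\dots,g_k$. Since $\mathrm{Homeo}_0(\partial M)=\prod_i\mathrm{Homeo}_0(S_i)$, restricting $s$ to the $i$-th factor gives a homomorphism $\rho$ as in (E) with $S=S_i$: it extends the given homeomorphism of $S_i$ and is the identity on the other components.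

If some $g_i=0$, then $M\cong B^3$ by Proposition 12.2. So suppose all $g_i\ge1$, and let $r_i$ be the rank of $H_1(S_i;\mathbb Q)\to H_1(M;\mathbb Q)$. If $g_i=1$, then $r_i=0$ by Proposition 12.1. If $g_i\ge2$, then $r_i\le1$ by Theorem A. In every case $r_i<g_i$.

By "half lives, half dies", for the compact orientable 3-manifold $M$ the kernel of $H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)$ has half the dimension of $H_1(\partial M;\mathbb Q)$. So the image has dimension $\sum_ig_i$. But the image is the sum of the images of the $H_1(S_i;\mathbb Q)$, so its dimension is at most $\sum_ir_i<\sum_ig_i$. This is a contradiction. $\blacksquare$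

In particular, $\mathrm{res}(H_g,S_g)$ has a section exactly when $g=0$. For $g=1$ the argument is the short one of Section 3: Proposition 12.1 would make $H_1(S_1;\mathbb Q)\to H_1(H_1;\mathbb Q)=\mathbb Q$ zero, while the longitude maps to a generator.
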